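# Darboux Injections into Spheres

## 1. Connectedness-preserving bijections of an arc, a circle and the sine curve

A continuous map sends connected sets to connected sets. How much of a converse is there for bijections? The natural first guess is that a bijection of a reasonable compact space onto itself which preserves connectedness must be a homeomorphism. Let us fix the words and test this guess.

**Definition (Darboux map).** A map $f:X\to Y$ between topological spaces is *Darboux* if $f(C)$ is connected for every connected subspace $C\subset X$.

"Disconnected" always means: a union of two disjoint nonempty relatively open sets. The empty set therefore counts as connected. Two remarks are used all the time. If $f$ is Darboux and $E\subset X$, then $f|_E:E\to Y$ is Darboux, and it is Darboux as a map into any subspace containing $f(E)$. Also, if $f(E)$ is disconnected, then $E$ is disconnected. The second remark is how the hypothesis will enter every argument below.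

Injectivity cannot be left out. The function $g(x)=\sin(1/x)$, $g(0)=0$ on $\mathbb R$ is Darboux and discontinuous. Indeed, an interval missing $0$ is no problem, and an interval that contains $0$ and some other point contains some $(0,\varepsilon)$ or $(-\varepsilon,0)$, so its image is all of $[-1,1]$.

**The arc.** Let $f:[0,1]\to\mathbb R$ be a Darboux injection. If $a<b<c$ and $f(b)$ were not between $f(a)$ and $f(c)$, then some value would be taken both in $[a,b)$ and in $(b,c]$, since the images of $[a,b]$ and $[b,c]$ are intervals. This contradicts injectivity. So $f$ is strictly monotone, and its image is an interval. A strictly monotone function whose image is an interval is continuous. The guess survives.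

**The circle.** Let $f:S^1\to S^1$ be a Darboux injection.

First, $f$ is onto. Suppose $f$ misses $z$. Then $E=f(S^1)$ is a connected subset of $S^1\setminus\{z\}\cong\mathbb R$ with more than one point, that is, a nondegenerate interval. Choose $c=f(w)$ in its interior. Now $S^1\setminus\{w\}$ is connected, but its image $E\setminus\{c\}$ is not, a contradiction.

Next, $f$ is continuous. Let $a\neq b$ in $S^1$, $u=f^{-1}(a)$, $v=f^{-1}(b)$. The set $S^1\setminus\{u,v\}$ consists of two open arcs. Each has a connected image, contained in one of the two open arcs of $S^1\setminus\{a,b\}$. The two images together fill $S^1\setminus\{a,b\}$, so each of them is exactly one of these arcs. Hence the preimage of an open arc is an open arc, and $f$ is continuous. The guess survives again.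

**The sine curve.** Let
$$\Gamma=\{(t,\sin\tfrac1t):0<t\le1\},\qquad I=\{0\}\times[-1,1],\qquad K=\Gamma\cup I\subset\mathbb R^2,$$
and define $f:K\to K$ by $f=\mathrm{id}$ on $\Gamma$ and $f(0,s)=(0,-s)$ on $I$. This is a bijection of a compact connected space.

It is Darboux. Let $C\subset K$ be connected. If $C\subset \Gamma$ or $C\subset I$, then $f|_C$ is continuous, so $f(C)$ is connected. Otherwise $C$ contains a point of $I$ and a point of $\Gamma$ with some abscissa $t_0$. For every $t\in(0,t_0)$ the set $C$ contains $(t,\sin\frac1t)$, since otherwise the line $\{t\}\times\mathbb R$ would miss $C$ and split it. So $C\cap\Gamma$ is the part of $\Gamma$ over an interval with left end $0$. It is connected, and its closure contains $I$. Since $f(C)=(C\cap\Gamma)\cup f(C\cap I)$ with $f(C\cap I)\subset I$, we get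
$$C\cap\Gamma\subset f(C)\subset\overline{C\cap\Gamma},$$
and a set between a connected set and its closure is connected.

It is not continuous. With $t_i=1/(\frac\pi2+2\pi i)$ we have $(t_i,1)\to(0,1)$, whereas $f(t_i,1)=(t_i,1)\to(0,1)\ne(0,-1)=f(0,1)$.

So the general guess is false, and any proof for spheres must use something that the sine curve lacks. For spheres themselves, Iryna Banakh and Taras Banakh, "The continuity of Darboux injections between manifolds", arXiv:1809.00401 (2018), is the source of the question whether each Darboux self-bijection of $S^4$ is a homeomorphism; for $S^n$ with $n\le 3$ the positive answer is listed with the problem as a known result. We prove the following, without using the known low-dimensional cases.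

**Theorem 1.** Let $n\ge1$. Every Darboux injection $f:S^n\to S^n$ is a homeomorphism onto $S^n$. In particular every Darboux self-bijection of $S^4$ is a homeomorphism.

## 2. The preimage of a round circle need not look closed

Let us repeat the circle argument on $S^2$. Let $f:S^2\to S^2$ be a Darboux bijection, $B$ an open round disk, $S$ its boundary circle, $W$ the exterior of $B\cup S$. We want $f^{-1}(B)$ to be open. Put $T=f^{-1}(S)$. The image $f(S^2\setminus T)=S^2\setminus S=B\sqcup W$ is disconnected, so $S^2\setminus T$ is disconnected. Each component of $S^2\setminus T$ is sent into $B$ or into $W$, so $f^{-1}(B)$ is a union of components of $S^2\setminus T$. If these components are open, we are done.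

On the circle, $T$ consisted of two points and was closed, so the components of its complement were open. On $S^2$, $T$ is the preimage of a circle under a map not known to be continuous, and nothing so far says that $T$ is closed. For a general Darboux bijection a preimage of a closed set need not be closed: for the sine curve map, $E=\{(t_i,1)\}_i\cup\{(0,1)\}$ is closed, while $f^{-1}(E)=\{(t_i,1)\}_i\cup\{(0,-1)\}$ is not. This is the exact point where the direct argument stops.

One may think of a second route, the theorem of Tanaka–Pervine–Levine: a bijection between semilocally-connected Hausdorff spaces is a homeomorphism if and only if both $f$ and $f^{-1}$ are Darboux. (A space is semilocally-connected if each point has a base of neighborhoods whose complements have finitely many components; spheres qualify, because complements of small round balls are connected.) But we know nothing about $f^{-1}$ and connected sets. The hypothesis tells us only that $E$ is disconnected whenever $f(E)$ is.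

So let us squeeze that information. Since $S^2\setminus T$ is disconnected, $T$ contains a *closed* set $K'$ that still separates $S^2$ (Lemma 2 gives the short metric argument). If we knew $f(K')=S$, then injectivity would give $T=K'$, and $T$ would be closed. Thus everything reduces to a surjectivity statement one dimension lower: a Darboux injection of the separator $K'$ into the circle $S$ must be onto.

Try the argument of Section 1 on this. If $f(K')$ misses $z\in S$, choose another point $c=f(w)$ with points of $f(K')$ on both sides of it in $S\setminus\{z\}$, if there is one. Then $K'\setminus\{w\}$ is disconnected. This is a contradiction only if $K'$ cannot be cut by one point. A circle with a hair attached separates $S^2$ and is cut by any inner point of the hair. So $K'$ should first be trimmed to something minimal, and "minimal" must be phrased so that it survives in all dimensions. The phrase that works is cohomological: minimal among the closed sets that carry a given nonzero class. Separating a set that is minimal for a class of degree $k$ requires a closed set with cohomology in degree $k-1$, and one can go down step by step to degree $0$, where the statement becomes "a disconnected set mapped injectively into two points covers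 both."

## 3. Čech cohomology, essential sets and tight sets

Throughout, $G\ne0$ is a fixed abelian group and $H^*$ is Čech (= Alexander–Spanier) cohomology of compact metrizable spaces with coefficients in $G$. For a closed subset $F\subset K$ we write $\alpha|_F$ for the restriction of a class. The following standard facts are in Eilenberg–Steenrod, *Foundations of Algebraic Topology*, and Spanier, *Algebraic Topology*, Ch. 6.

1. Cohomology is homotopy invariant, $H^0(K)$ is the group of locally constant functions $K\to G$, and $H^*(\emptyset)=0$.
2. Mayer–Vietoris: if $K=P\cup Q$ with $P,Q$ closed, there is an exact sequence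
$$H^{k-1}(P)\oplus H^{k-1}(Q)\to H^{k-1}(P\cap Q)\xrightarrow{\ \delta\ }H^k(K)\to H^k(P)\oplus H^k(Q), \tag{1}$$
where the first map is the difference of restrictions and the last is given by restrictions.
3. Continuity: if a nonempty family of closed subsets of $K$ is linearly ordered by inclusion and has intersection $K_\infty$, then a class of $K$ that restricts to $0$ on $K_\infty$ restricts to $0$ on some member of the family.

For example, $H^k(S^k)\neq0$ for $k\ge1$. Let $P,Q$ be the closed hemispheres. If $k=1$, they are arcs meeting in two points, the image of the first map in (1) consists of the constants, and $\delta$ embeds $G^2/G\ne0$ into $H^1(S^1)$. If $k\ge2$, then $H^{k-1}(P)=H^{k-1}(Q)=0$, and $\delta$ embeds $H^{k-1}(S^{k-1})$, nonzero by induction, into $H^k(S^k)$.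

**Definition (essential).** A compact metrizable space $K$ is *$k$-essential* if $k\ge1$ and $H^k(K)\ne0$, or if $k=0$ and $K$ is disconnected.

A *$k$-sphere* is a space homeomorphic to $S^k$; a $0$-sphere is a discrete space with two points. So a $k$-sphere is $k$-essential. A wilder example is the Warsaw circle $Z$, formed by the sine curve $P$ of Section 1 and an arc $Q$ that joins $(0,-1)$ to $(1,\sin1)$ outside $P$ and meets $P$ only in these two points. Both $P$ and $Q$ are connected, so in (1) the image of $H^0(P)\oplus H^0(Q)$ in $H^0(P\cap Q)=G^2$ is the set of constants. Hence $H^1(Z)\ne0$ and $Z$ is $1$-essential, although it is not locally connected.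

**Definition (tight).** Let $k\ge1$ and $\alpha\in H^k(K)$. The space $K$ is *$\alpha$-tight* if $\alpha\ne0$ and $\alpha|_F=0$ for every proper closed $F\subset K$.

For instance, $S^n$ is $\alpha$-tight for every nonzero $\alpha\in H^n(S^n)$, $n\ge1$. A proper closed $F$ misses a point, hence a small open round ball around it, so $F$ lies in the complementary closed topological ball $D$. Since $H^n(D)=0$, we get $\alpha|_D=0$ and $\alpha|_F=0$. On the other hand, the figure eight $C_1\vee C_2$ is not tight for any class. By (1) with $P=C_1$, $Q=C_2$, where $P\cap Q$ is a point and $H^0(P)\to H^0(P\cap Q)$ is onto, a class is determined by its restrictions to the two circles, so a nonzero class is nonzero on one of the proper closed subsets $C_1,C_2$.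

**Trimming.** Let $k\ge1$ and $0\ne\alpha\in H^k(K)$. Then there is a minimal closed $M\subset K$ with $\alpha|_M\ne0$, and $M$ is $\alpha|_M$-tight. To see this, order the closed sets $F$ with $\alpha|_F\neq0$ by inclusion; $K$ is one of them. If a nonempty chain of such sets had intersection $K_\infty$ with $\alpha|_{K_\infty}=0$, then by continuity $\alpha$ would vanish on a member of the chain, which is false. So every chain has a lower bound, and Zorn's lemma gives a minimal $M$. A proper closed subset $F$ of $M$ has $(\alpha|_M)|_F=\alpha|_F=0$ by minimality.

## 4. What it takes to disconnect a tight set

**Lemma 2.** Let $k\ge1$ and let $K$ be $\alpha$-tight, $\alpha\in H^k(K)$. Then $K$ is connected and has at least two points. If $T\subset K$ is any subset such that $K\setminus T$ is disconnected, then there are disjoint nonempty open $U,V\subset K$ such that the compact set $K'=K\setminus(U\cup V)$ lies in $T$ and is $(k-1)$-essential. Moreover, with $P=K\setminus V$ and $Q=K\setminus U$, there is $\beta\in H^{k-1}(K')$ with $\delta\beta=\alpha$ in the Mayer–Vietoris sequence of $K=P\cup Q$.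

Note that $T$ is arbitrary: it is not assumed closed. This is what we need for $T=f^{-1}(S)$.

**Step 1: $K$ has two points and is connected.** Since $H^k(\emptyset)=0$ and $H^k(\mathrm{pt})=0$ for $k\ge1$, and $\alpha\ne0$, the space $K$ has at least two points. Suppose $K=P_1\sqcup P_2$ with both $P_i$ nonempty and clopen. In (1) we have $P_1\cap P_2=\emptyset$, so $H^k(K)\to H^k(P_1)\oplus H^k(P_2)$ is injective. Both $P_i$ are proper closed sets, so $\alpha|_{P_i}=0$ and hence $\alpha=0$, a contradiction.

**Step 2: replace $T$ by a closed separator inside it.** Write $K\setminus T=A\sqcup B$ with $A,B$ nonempty and closed in $A\cup B$. Then $\overline A\cap B=A\cap\overline B=\emptyset$. Let $d$ be a metric on $K$ and put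
$$U=\{x:d(x,A)<d(x,B)\},\qquad V=\{x:d(x,B)<d(x,A)\}.$$
These sets are open and disjoint. If $x\in A$, then $d(x,A)=0$ and $d(x,B)>0$ because $x\notin\overline B$; so $A\subset U$. Likewise $B\subset V$. Hence $U,V$ are nonempty, and $K'=K\setminus(U\cup V)$ is compact and misses $A\cup B=K\setminus T$, that is, $K'\subset T$.

**Step 3: find cohomology on $K'$.** The sets $P=K\setminus V$ and $Q=K\setminus U$ are closed, and they are proper because $V,U\neq\emptyset$. Also $P\cup Q=K$ because $U\cap V=\emptyset$, and $P\cap Q=K'$. By tightness $\alpha|_P=0$ and $\alpha|_Q=0$. By exactness of (1), $\alpha=\delta\beta$ for some $\beta\in H^{k-1}(K')$, and $\beta\ne0$ since $\alpha\neq0$.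

If $k\ge2$, this says $H^{k-1}(K')\ne0$. If $k=1$, then $\beta$ is a locally constant function on $K'$. It is not constant: a constant function on $K'$ extends to a constant function on $P$, so it comes from $H^0(P)\oplus H^0(Q)$ and is killed by $\delta$. (This also covers $K'=\emptyset$, where $\beta$ would be $0$.) A compact set with a nonconstant locally constant function is disconnected. In both cases $K'$ is $(k-1)$-essential. $\square$

For $K=S^1$ the lemma says that a set whose removal disconnects the circle contains a disconnected compact set, so it has at least two points. That was the fact used by hand in Section 1.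

## 5. Essential sets cannot be squeezed into a proper part of a sphere

**Lemma 3.** Let $k\ge0$, let $K$ be compact metrizable and $k$-essential, and let $\Sigma$ be a $k$-sphere. Then every Darboux injection $f:K\to\Sigma$ is onto.

The proof is by induction on $k$.

**Step 1: degree $0$.** If $k=0$, then $K$ is disconnected, so it has at least two points. An injection of it into a two-point set is onto.

**Step 2: trim.** Let $k\ge1$ and $\Sigma=S^k$, and assume the lemma for $k-1$. Pick $0\ne\alpha\in H^k(K)$ and a minimal closed $M\subset K$ with $\alpha|_M\ne0$. The restriction $f|_M$ is a Darboux injection, and if it is onto, so is $f$. So we may replace $K$ by $M$ and assume that $K$ is $\alpha$-tight. By Lemma 2, $K$ has two points; hence there are $p\ne q$ in $f(K)$.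

**Step 3: choose a smaller sphere through a given point, separating $p$ from $q$.** Let $z\in S^k\setminus\{p,q\}$; we must show $z\in f(K)$. Identify $S^k\setminus\{z\}$ with $\mathbb R^k$ by stereographic projection. Choose an affine hyperplane $\Pi$ of $\mathbb R^k$ (a point if $k=1$) that strictly separates $p$ from $q$, and put $S=\Pi\cup\{z\}$. This is the one-point compactification of a copy of $\mathbb R^{k-1}$, hence a $(k-1)$-sphere (two points if $k=1$). Its complement $S^k\setminus S=\mathbb R^k\setminus\Pi$ is the union of two disjoint open half-spaces, one containing $p$ and the other $q$.

**Step 4: descend.** Put $T=f^{-1}(S)$. The set $f(K\setminus T)=f(K)\setminus S$ contains $p$ and $q$, which lie in different half-spaces, so it is disconnected. As $f$ is Darboux, $K\setminus T$ is disconnected. By Lemma 2 there is a $(k-1)$-essential compact $K'\subset T$. The restriction $f|_{K'}:K'\to S$ is a Darboux injection into a $(k-1)$-sphere, so it is onto by induction. Hence $z\in S=f(K')\subset f(K)$. Since $z$ was arbitrary, $f(K)=S^k$. $\square$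

In the case of $S^4$, the proof passes through compact sets with nonzero cohomology in degrees $4,3,2,1$ and ends with a disconnected set. The sets in between are just compact sets, which is why the lemma must be stated for all of them and not only for manifolds.

## 6. Preimages of separating spheres, and the proof of Theorem 1

The next statement repairs the argument of Section 2: the preimage of a separating sphere is closed after all.

**Corollary 4.** Let $k\ge1$, let $K$ be $\alpha$-tight with $\alpha\in H^k(K)$, and let $f:K\to Y$ be a Darboux injection into a topological space $Y$. Let $S\subset Y$ be a $(k-1)$-sphere such that $Y\setminus S=W_1\sqcup W_2$ with $W_1,W_2$ open in $Y$ and both meeting $f(K)$. Then $S\subset f(K)$, and $T=f^{-1}(S)$ is closed in $K$ and $(k-1)$-essential. If in addition $K$ is locally connected, then $f^{-1}(W_1)$ and $f^{-1}(W_2)$ are open in $K$.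

**Step 1: $T$ is closed.** The set $f(K\setminus T)=f(K)\setminus S$ meets both $W_1$ and $W_2$, so it is disconnected, and therefore $K\setminus T$ is disconnected. Lemma 2 gives a compact $(k-1)$-essential $K'\subset T$. Lemma 3, applied to the Darboux injection $f|_{K'}:K'\to S$, gives $f(K')=S$. In particular $S\subset f(K)$. Since $f(T)\subset S=f(K')$ and $f$ is injective, $T\subset K'$. Hence $T=K'$, which is compact and $(k-1)$-essential.

**Step 2: the two sides pull back to open sets.** Let $K$ be locally connected. The set $K\setminus T$ is open, so its components are open. The image of a component is a connected subset of $W_1\sqcup W_2$, and $W_1,W_2$ are open, so it lies in $W_1$ or in $W_2$. Thus each $f^{-1}(W_j)$ is a union of open components, hence open. $\square$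

**Proof of Theorem 1.** Take $G=\mathbb Z/2$ and $0\ne\alpha\in H^n(S^n)$. By Section 3, $S^n$ is $\alpha$-tight, and it is locally connected. Let $f:S^n\to S^n$ be a Darboux injection. By Lemma 3, $f$ is onto. Let $B\subset S^n$ be an open round ball whose boundary $S$ is a round $(n-1)$-sphere and whose exterior $S^n\setminus(B\cup S)$ is nonempty. Apply Corollary 4 with $W_1=B$ and $W_2=S^n\setminus(B\cup S)$. Both are open, and both meet $f(S^n)=S^n$. So $f^{-1}(B)$ is open. Such balls form a base of $S^n$, hence $f$ is continuous. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. $\blacksquare$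

With $n=4$: yes, each Darboux self-bijection of $S^4$ is a homeomorphism.

## 7. Compact sets with nonzero $k$-th cohomology: Darboux injections into $S^k$

The proof of Theorem 1 used local connectedness only to get continuity. It turns out that it is not needed.

**Theorem 5.** Let $k\ge1$, let $G$ be an abelian group, and let $K$ be a compact metrizable space with $\check H^k(K;G)\ne0$. Then every Darboux injection $f:K\to S^k$ is a homeomorphism of $K$ onto $S^k$. Hence such a $K$ admits a Darboux injection into $S^k$ if and only if $K$ is homeomorphic to $S^k$.

For instance, the Warsaw circle of Section 3 is $1$-essential and not homeomorphic to $S^1$, so it admits no Darboux injection into $S^1$.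

The hypothesis forces $G\ne0$, so our conventions apply. Let $f:K\to S^k$ be a Darboux injection.

**Step 1: $f$ is onto and $K$ is tight.** By Lemma 3, $f$ is onto. Let $M\subset K$ be a minimal closed set with $\alpha|_M\ne0$ for some $0\ne\alpha\in H^k(K)$. Since $M$ is $k$-essential, Lemma 3 gives $f(M)=S^k$, and injectivity gives $M=K$. So $K$ is $\alpha$-tight. It remains to prove that $f$ is continuous; then compactness of $K$ makes it a homeomorphism. We use induction on $k$.

**Step 2: the case $k=1$, splitting $K$ by two points.** Let $a\ne b$ in $S^1$, $u=f^{-1}(a)$, $v=f^{-1}(b)$, $T=\{u,v\}$. The set $f(K\setminus T)=S^1\setminus\{a,b\}$ is disconnected, so $K\setminus T$ is disconnected. Take $U,V,K',P,Q,\beta$ from Lemma 2. The set $K'\subset\{u,v\}$ is disconnected, so $K'=\{u,v\}$. Hence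
$$K\setminus\{u,v\}=U\sqcup V,\qquad P=U\cup\{u,v\},\qquad Q=V\cup\{u,v\}.$$

**Step 3: the case $k=1$, both pieces are connected.** Suppose $P=P_1\sqcup P_2$ with $P_1,P_2$ nonempty and clopen in $P$.

If $u$ and $v$ lie in the same piece, say $P_1$, then $P_2\subset U$. The set $P_2$ is closed in $P$, hence closed in $K$. It is open in $P$, hence open in $U$, hence open in $K$. It is nonempty and omits $u$. This contradicts connectedness of $K$ (Lemma 2).

If $u$ and $v$ lie in different pieces, then every function on $\{u,v\}$ extends to a locally constant function on $P$, namely one constant on each piece. So $\beta$ is in the image of $H^0(P)$, and $\alpha=\delta\beta=0$ by exactness, a contradiction.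

So $P$ is connected. The same argument with the roles of $U$ and $V$ exchanged shows that $Q$ is connected.

**Step 4: the case $k=1$, continuity.** The sets $f(P)$ and $f(Q)$ are connected subsets of $S^1$ containing $a$ and $b$. A connected set containing $a$ and $b$ cannot miss a point $c$ of one open arc of $S^1\setminus\{a,b\}$ and a point $d$ of the other, because $a$ and $b$ lie in different arcs of $S^1\setminus\{c,d\}$. Hence each of $f(P),f(Q)$ contains one of the two closed arcs with ends $a,b$. By injectivity $f(P)\cap f(Q)=f(P\cap Q)=\{a,b\}$, so they contain different closed arcs, say $A_1\subset f(P)$ and $A_2\subset f(Q)$. Then $f(P)\cap A_2\subset f(P)\cap f(Q)=\{a,b\}$, so $f(P)=A_1$; likewise $f(Q)=A_2$. Removing $a,b$, the sets $f(U)$ and $f(V)$ are exactly the two open arcs. So the preimages of these arcs are the open sets $U$ and $V$. Since $a\ne b$ were arbitrary and open arcs with distinct ends form a base of $S^1$, $f$ is continuous.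

**Step 5: the case $k\ge2$, a bad sequence.** Assume the theorem for $k-1$ and suppose $f$ is not continuous. Then there are $x\in K$ and points converging to $x$ whose images do not converge to $p:=f(x)$. By compactness of $S^k$ we can pass to a subsequence $x_i\to x$ with $y_i:=f(x_i)\to y\ne p$ and $y_i\ne p$ for all $i$. Then $x_i\ne x$ while $x_i\to x$, so after passing to a subsequence the $x_i$ are pairwise distinct. By injectivity the $y_i$ are distinct, so at most one equals $y$, and we may assume $y_i\ne y$ for all $i$.

The plan is to find a $(k-1)$-sphere $S$ that contains $p$ and infinitely many $y_i$. On $f^{-1}(S)$ the induction hypothesis will give continuity, and the bad sequence will contradict it.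

**Step 6: the sphere through $p$ and infinitely many $y_i$.** Identify $S^k\setminus\{p\}$ with $\mathbb R^k$ so that $y=0$. Pass to a subsequence with $y_i/|y_i|\to u$, a unit vector. Since $k\ge2$, there is a unit vector $e\perp u$. Let $\pi$ be the orthogonal projection onto $e^\perp$. Then
$$\frac{|\pi y_i|}{|y_i|}=\Bigl|\pi\Bigl(\frac{y_i}{|y_i|}\Bigr)\Bigr|\to|\pi u|=1 .$$
So $\pi y_i\ne0$ for large $i$, and $\pi y_i\to0$. After passing to a subsequence, $|\pi y_i|$ is positive and strictly decreasing to $0$; in particular the points $\pi y_i$ are distinct. On the compact set $\{0\}\cup\{\pi y_i\}_i\subset e^\perp$ define $h(0)=0$ and $h(\pi y_i)=\langle y_i,e\rangle$. Each $\pi y_i$ is isolated in this set, and $\langle y_i,e\rangle\to0$, so $h$ is continuous. By Tietze's theorem it extends to a continuous $h:e^\perp\to\mathbb R$. The map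
$$w+te\ \mapsto\ w+(t+h(w))e\qquad(w\in e^\perp,\ t\in\mathbb R)$$
is a homeomorphism of $\mathbb R^k$, with inverse $w+te\mapsto w+(t-h(w))e$. It extends to a homeomorphism of $S^k$ fixing $p$.

Let $S$ be the image of the $(k-1)$-sphere $e^\perp\cup\{p\}$. Then $S$ is a $(k-1)$-sphere, and $S^k\setminus S$ is the union of two disjoint nonempty open sets, the images of the two open half-spaces. Moreover $p\in S$, and $y_i=\pi y_i+\langle y_i,e\rangle e=\pi y_i+h(\pi y_i)e\in S$ for all $i$ in the subsequence.

**Step 7: contradiction.** Since $f(K)=S^k$, both sides of $S$ meet $f(K)$. By Corollary 4, $T=f^{-1}(S)$ is compact, and $H^{k-1}(T)\ne0$ because $k-1\ge1$. The map $f|_T:T\to S$ is a Darboux injection into a $(k-1)$-sphere, so by the induction hypothesis it is a homeomorphism. But $x\in T$, all $x_i\in T$ and $x_i\to x$, so $y_i=f(x_i)\to f(x)=p$. This contradicts $y_i\to y\ne p$. So $f$ is continuous.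

**Step 8: the equivalence.** If $K$ is homeomorphic to $S^k$, a homeomorphism $K\to S^k$ is a Darboux injection. The converse is what we have proved. $\blacksquare$

The sine curve, which refuted the general guess, shows that the hypothesis on cohomology matters.

**Proposition 6.** In Theorem 5 the hypothesis $\check H^k(K;G)\ne0$ cannot be dropped for any $k\ge2$, even when $K$ is a $1$-dimensional continuum.

**Proof.** Let $K=\Gamma\cup I$ be the sine curve and $f:K\to K$ the map of Section 1. View $K\subset\mathbb R^2\subset S^k$ for $k\ge2$. Then $f:K\to S^k$ is an injection, which was shown to be Darboux and discontinuous. It remains to see that $K$ is $1$-dimensional and $\check H^k(K;G)=0$, and for this it is enough that every open cover of $K$ has a finite open refinement in which no point lies in three members. The nerves of such refinements are graphs, so the limit defining $\check H^k$ vanishes for $k\ge2$. (The dimension is not $0$, since $K$ is connected with more than one point.)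

Let $\lambda>0$ be a Lebesgue number of the cover, so that every set of diameter less than $\lambda$ lies in a member. Cover $[-1,1]$ by a finite chain of open intervals $J_1,\dots,J_m$ of length less than $\lambda/4$ such that only consecutive ones meet and some nonempty open subset of $[-1,1]$ lies in exactly one $J_j$ and misses the closures of the others. Since $\sin\frac1t$ takes every value in $[-1,1]$ for arbitrarily small $t>0$, we can choose $0<\varepsilon<\min(\lambda/4,1)$ with $\sin\frac1\varepsilon$ in that open subset. The sets $\{(t,s)\in K:t<\varepsilon,\ s\in J_i\}$ have diameter less than $\lambda$ and cover $K\cap\{t<\varepsilon\}$. Cover the arc $\Gamma\cap\{t\ge\varepsilon\}$ by a finite chain of relatively open subarcs of $\Gamma$ of diameter less than $\lambda$, such that only consecutive ones meet and only the first one reaches below $t=\varepsilon$. Take the first one so short that on it $\sin\frac1t$ stays in the chosen open subset. A point with $t\ge\varepsilon$ lies in at most two members. A point with $t<\varepsilon$ lies either in at most two sets of the first kind and in no subarc, or in the first subarc and in the single set belonging to $J_j$. So no point lies in three members. $\square$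

## 8. Closed manifolds as sources, Hausdorff manifolds as targets

Corollary 4 was stated for an arbitrary target $Y$, and small spheres exist in every manifold. This gives a version for manifolds. A closed manifold is compact, Hausdorff and without boundary; being compact and locally Euclidean, it is second countable, hence metrizable.

**Theorem 7.** Let $n\ge1$, let $X$ be a closed $n$-manifold and $Y$ a Hausdorff $n$-manifold without boundary. Every Darboux injection $f:X\to Y$ is continuous. It is a homeomorphism of $X$ onto a union of (compact) connected components of $Y$.

**Step 1: reduce to connected $X$.** The manifold $X$ is a finite disjoint union of clopen components $X_i$, each a closed $n$-manifold, and each $f|_{X_i}$ is a Darboux injection. If each $f|_{X_i}$ is a homeomorphism onto a connected component of $Y$, then $f$ is continuous because the $X_i$ are clopen. Being a continuous injection of a compact space into a Hausdorff space, it is a homeomorphism onto its image, which is a union of compact components of $Y$. So let $X$ be connected and nonempty.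

**Step 2: $X$ is tight.** Take $G=\mathbb Z/2$. Duality (Spanier, Thm. 6.2.17) gives, for closed $F\subset X$, an isomorphism $H^n(F)\cong H_0(X,X\setminus F;\mathbb Z/2)$. For $F=X$ this is $H_0(X;\mathbb Z/2)=\mathbb Z/2$. For a proper closed $F$ it is $0$, because $X$ is path-connected and $X\setminus F\ne\emptyset$. So $X$ is $\alpha$-tight for the nonzero $\alpha\in H^n(X)$. Also $X$ is locally connected.

**Step 3: small spheres around a point of the image.** Let $x\in X$ and $y=f(x)$. Since $n\ge1$, $X$ has more than one point, so there is $y'\in f(X)\setminus\{y\}$. Let $\varphi:\mathbb R^n\to Y$ be an open embedding with $\varphi(0)=y$, and let $B_r,\bar B_r$ be the open and closed balls of radius $r$ about $0$. For all sufficiently small $r>0$ we have $y'\notin\varphi(\bar B_r)$. For such $r$ put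
$$S_r=\varphi(\partial B_r),\qquad W_1=\varphi(B_r),\qquad W_2=Y\setminus\varphi(\bar B_r).$$
The set $S_r$ is an $(n-1)$-sphere. The set $W_1$ is open since $\varphi$ is an open embedding. The set $W_2$ is open since $\varphi(\bar B_r)$ is compact and $Y$ is Hausdorff. They are disjoint, $W_1\cup W_2=Y\setminus S_r$, and they meet $f(X)$ in $y$ and $y'$ respectively. By Corollary 4, $f^{-1}(\varphi(B_r))$ is open and $S_r\subset f(X)$.

**Step 4: continuity and the image.** The sets $\varphi(B_r)$ with $r$ small form a neighborhood base at $y$, and their preimages are open sets containing $x$. So $f$ is continuous at $x$, and $x$ was arbitrary. Moreover $f(X)$ contains $y$ and all $S_r$ with $0<r\le r_0$ for some $r_0>0$, so it contains the neighborhood $\varphi(\bar B_{r_0})$ of $y$. Hence $f(X)$ is open in $Y$. As a continuous injection of a compact space into a Hausdorff space, $f$ is an embedding. Its image is compact, hence closed, and it is open, connected and nonempty. A nonempty connected clopen set is a connected component, so $f(X)$ is a component of $Y$. $\blacksquare$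

Steps 3 and 4 use about $X$ only that it is compact, metrizable, locally connected and $\alpha$-tight for some $\alpha\in H^n(X;G)$; connectedness and the existence of two points then follow from Lemma 2. The manifold structure of $X$ enters only in Step 1 and, through duality, in Step 2.
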